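# Small eigenvalues of the Thurston pushforward operator

## 1. Multipliers bound the eigenvalues on the quotient

Fix $D\ge 2$. Let ${\rm Rat}_D$ be the space of rational maps $f:\widehat{\mathbb C}\to\widehat{\mathbb C}$ of degree $D$, topologized by coefficients, and let $\mathcal M_D={\rm Rat}_D/{\rm PSL}_2(\mathbb C)$ be the moduli space of Möbius conjugacy classes. Write $\mathcal C_f$ for the set of critical points of $f$ and
$$\mathcal P_f=\bigcup_{n\ge 1}f^{\circ n}(\mathcal C_f)$$
for its postcritical set. The map is *postcritically finite* (PCF) if $\mathcal P_f$ is finite. For example, $z\mapsto z^2-1$ is PCF: $0\mapsto -1\mapsto 0$ and $\infty$ is fixed, so $\mathcal P_f=\{0,-1,\infty\}$.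

A quadratic differential is an expression $q=\varphi(z)\,dz^2$; under a local change of coordinate $z=g(w)$ it becomes $g^*q=\varphi(g(w))\,g'(w)^2\,dw^2$. Let $\mathcal Q(\widehat{\mathbb C})$ be the space of meromorphic quadratic differentials on the sphere with at most simple poles. The *Thurston pushforward operator* $f_*:\mathcal Q(\widehat{\mathbb C})\to\mathcal Q(\widehat{\mathbb C})$ is
$$f_*q=\sum_g g^*q,$$
the sum over the $D$ local inverse branches $g$ of $f$. The subspace $\mathcal Q_f$ of those $q$ whose poles lie in $\mathcal P_f$ is invariant under $f_*$. So there are two spectra: $\Sigma_f$, the set of eigenvalues of $f_*$ on $\mathcal Q_f$, and $\Lambda_f$, the set of eigenvalues of the operator induced on $\mathcal Q(\widehat{\mathbb C})/\mathcal Q_f$. Both are conjugacy invariant.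

Every eigenvalue has modulus at most $1$ (Thurston). Can nonzero eigenvalues be very small? The following question is from Xavier Buff, Adam L. Epstein, and Sarah Koch, "Eigenvalues of the Thurston operator", arXiv:1707.01990 (2017).

**Question.** Is it true that for every compact $K\subset\mathcal M_D$ there is $\varepsilon>0$ such that $|\lambda|\ge\varepsilon$ for every PCF map $f$ with $[f]\in K$ and every $\lambda\in(\Sigma_f\cup\Lambda_f)\smallsetminus\{0\}$?

For $\lambda\in\Lambda_f$ this is easy, because of a known description: $\Lambda_f$ consists of $0$ together with the numbers $\lambda\ne0$ such that $1/\lambda^m$ is the multiplier of a cycle of $f$ of period $m$ not contained in $\mathcal P_f$.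

**Theorem B.** For every compact $K\subset\mathcal M_D$ there is $\varepsilon>0$ with $|\lambda|\ge\varepsilon$ for all PCF $f$ with $[f]\in K$ and all $\lambda\in\Lambda_f\smallsetminus\{0\}$.

**Proof.** First we lift $K$ to a compact set of maps. The space ${\rm Rat}_D$ is locally compact and the projection ${\rm Rat}_D\to\mathcal M_D$ is open, so the images of interiors of compact sets form an open cover of $\mathcal M_D$. Finitely many of them cover $K$; the union of the corresponding compact sets is a compact $\widetilde K\subset{\rm Rat}_D$ such that each class in $K$ has a representative in $\widetilde K$.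

The norm $\|Df_z\|$ for the spherical metric is continuous in $(f,z)$, so it is bounded on $\widetilde K\times\widehat{\mathbb C}$ by some $L\ge1$. The modulus of the multiplier of an $m$-cycle is the product of the $m$ norms $\|Df\|$ along the cycle, so it is at most $L^m$. If $\lambda\in\Lambda_f\smallsetminus\{0\}$, then $|\lambda|^{-m}\le L^m$ for some $m$, that is, $|\lambda|\ge 1/L$. $\square$

What changes for $\Sigma_f$? The proof used one input, the description by multipliers, and it describes only $\Lambda_f$. An eigenvalue in $\Sigma_f$ comes with a quadratic differential on the whole set $\mathcal P_f$, not with a cycle, and there is nothing to take an $m$-th root of. There is encouraging evidence: for the polynomials $z^D+c$ whose critical point $0$ is periodic, it is known that every nonzero eigenvalue of $f_*$ on $\mathcal Q(\widehat{\mathbb C})$ satisfies $\frac1{4D}<|\lambda|<1$, and these maps form a bounded family in moduli space. Nevertheless the answer to the question is no, in every degree.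

**Theorem A.** For every $D\ge2$ there are PCF maps $f_n\to f_\infty$ in ${\rm Rat}_D$ and $\lambda_n\in\Sigma_{f_n}\smallsetminus\{0\}$ with $\lambda_n\to0$. Hence for the compact set $K=\{[f_n]\}_n\cup\{[f_\infty]\}\subset\mathcal M_D$ no $\varepsilon>0$ as in the question exists.

We shall find the maps $f_n$ by trying to prove the opposite and seeing where the attempt breaks.

## 2. The map $z^2+i$ by hand

How large is $\mathcal Q_f$? Let $P=\mathcal P_f$ with $|P|\ge3$. An element is $q=\dfrac{p(z)}{\prod_{x\in P\smallsetminus\{\infty\}}(z-x)}\,dz^2$ with $p$ a polynomial. In the coordinate $w=1/z$ we have $dz^2=w^{-4}dw^2$, so $q$ is holomorphic at $\infty$ iff the coefficient is $O(z^{-4})$, and has at most a simple pole there iff it is $O(z^{-3})$. Whether or not $\infty\in P$, the condition is $\deg p\le|P|-4$. So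
$$\dim\mathcal Q_f=|P|-3\qquad(|P|\ge3).\tag{1}$$
If $|P|\le 3$, then $\mathcal Q_f=0$ and $\Sigma_f=\varnothing$. The first interesting case is $|P|=4$.

Take $f(z)=z^2+i$. Then $0\mapsto i\mapsto i-1\mapsto -i\mapsto i-1$, so $P=\{i,\,i-1,\,-i,\,\infty\}$, and $\mathcal Q_f$ is spanned by
$$q=\frac{dz^2}{(z-i)(z+i)(z-s)},\qquad s=i-1,\quad s^2=-2i.$$
Put $w=z^2+i$. Then $dw=2z\,dz$, so $dz^2=dw^2/(4z^2)=dw^2/(4(w-i))$, and the two inverse branches are $\pm z$:
$$f_*q=\frac{dw^2}{4(w-i)}\cdot\frac1{z^2+1}\left(\frac1{z-s}+\frac1{-z-s}\right)=\frac{dw^2}{4(w-i)}\cdot\frac{1}{z^2+1}\cdot\frac{2s}{z^2-s^2}.$$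
Now $z^2+1=w-(i-1)$ and $z^2-s^2=w-i+2i=w+i$. Hence $f_*q=\frac s2\,q$, and $\Sigma_f=\{\frac{i-1}2\}$, with modulus $1/\sqrt2$.

For larger $P$ such computations grow, and no uniform bound is visible. The transposed operator is simpler: it acts on vectors attached to the points of $P$, and $f$ links the vector at $x$ only to the vector at $f(x)$.

## 3. Vector fields on the postcritical set

We work with the *bicritical* family
$$\mathcal B_D=\{M(z^D):M\in{\rm PSL}_2(\mathbb C)\}\subset{\rm Rat}_D,$$
the maps with critical points exactly $0,\infty$. The map $M(z^D)$ has the same coefficients as $M$, so $M\mapsto M(z^D)$ is a homeomorphism onto $\mathcal B_D$, and $\mathcal B_D$ is closed in ${\rm Rat}_D$. The polynomials $z^D+c$ are the case $M(w)=w+c$.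

Let $f=M(z^D)$ be PCF, $P=\mathcal P_f$ with $|P|\ge 3$, and $v_0=f(0)=M(0)$, $v_\infty=f(\infty)=M(\infty)$. Then $v_0\ne v_\infty$, and $f^{-1}(v_c)=\{c\}$ for $c\in\{0,\infty\}$. If $\omega^D=1$, then
$$f(\omega z)=f(z),\qquad \omega f'(\omega z)=f'(z).\tag{2}$$

Let $\mathfrak s$ be the three-dimensional space of holomorphic vector fields $(a+ez+bz^2)\partial_z$ on $\widehat{\mathbb C}$, and let $T_P=\bigoplus_{x\in P}T_x\widehat{\mathbb C}$. The product of $q=\varphi\,dz^2$ with a vector field $\vartheta=v\,\partial_z$ is the $1$-form $q\,\vartheta=\varphi v\,dz$. For $q\in\mathcal Q_f$ and $\theta\in T_P$ put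
$$\langle q,\theta\rangle=\sum_{x\in P}{\rm Res}_x(q\,\vartheta_x),$$
where $\vartheta_x$ is any holomorphic vector field near $x$ with $\vartheta_x(x)=\theta(x)$. Two choices differ by a field vanishing at $x$, whose product with $q$ is holomorphic at $x$ because the pole of $q$ is simple; so the pairing is well defined.

**Step 1: the annihilator.** *This step finds which $\theta$ pair to zero with everything.* If $u\in\mathfrak s$, then $q\,u$ is a meromorphic $1$-form on the sphere with poles in $P$, so $\langle q,u|_P\rangle=0$ by the residue theorem. If $\langle q,\cdot\rangle=0$, then $q$ has no poles, and $q=0$ since there are no nonzero holomorphic quadratic differentials on $\widehat{\mathbb C}$. So $q\mapsto\langle q,\cdot\rangle$ embeds $\mathcal Q_f$ into the dual of $T_P$. Consequently every linear functional on $\mathcal Q_f$ is $\langle\cdot,\theta\rangle$ for some $\theta\in T_P$, and by (1) the annihilator of $\mathcal Q_f$ in $T_P$ has dimension $|P|-(|P|-3)=3$. A nonzero element of $\mathfrak s$ has at most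 two zeros, so $\mathfrak s\to T_P$ is injective, as $|P|\ge3$. Hence the annihilator is exactly $\mathfrak s|_P$.

**Step 2: the transposed operator.** *This step writes the transpose of $f_*$ as pullback of vectors.* Pulling back a vector by $f$ is possible at noncritical points; at the critical values we need the vector to vanish.

**Lemma 1.** Let $\theta\in T_P$ vanish at $v_0,v_\infty$. Define $\eta(x)=(Df_x)^{-1}\theta(f(x))$ for $x\in P\smallsetminus\{0,\infty\}$ and $\eta(x)=0$ for $x\in P\cap\{0,\infty\}$. Then $\langle f_*q,\theta\rangle=\langle q,\eta\rangle$ for all $q\in\mathcal Q_f$.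

**Proof.** The points $y=v_0,v_\infty$ contribute $0$ to $\langle f_*q,\theta\rangle$, as we may take $\vartheta_y=0$. Let $y\in P$ be another point. All points of $f^{-1}(y)$ are noncritical, so near each of them the pullback field $f^*\vartheta_y=(Df)^{-1}(\vartheta_y\circ f)$ is holomorphic. Let $g$ be an inverse branch near $y$, and write $q=\varphi\,dz^2$, $\vartheta_y=v(w)\partial_w$. Since $f'(g(w))=1/g'(w)$,
$$(g^*q)\,\vartheta_y=\varphi(g)\,(g')^2\,v\,dw=\varphi(g)\,\frac{v}{f'(g)}\,g'\,dw=g^*(q\cdot f^*\vartheta_y).$$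
Sum over $g$ and integrate over a small circle around $y$; its preimages are small loops around the points of $f^{-1}(y)$. This gives
$${\rm Res}_y\big((f_*q)\vartheta_y\big)=\sum_{x\in f^{-1}(y)}{\rm Res}_x(q\cdot f^*\vartheta_y).$$
If $x\notin P$, the term is $0$, because $q$ and $f^*\vartheta_y$ are holomorphic at $x$. If $x\in P$, then $f^*\vartheta_y(x)=(Df_x)^{-1}\theta(y)=\eta(x)$, so the term is the $x$-term of $\langle q,\eta\rangle$. Since $f(P)\subset P$, and $f(x)=v_c$ iff $x=c$, summing over $y\in P\smallsetminus\{v_0,v_\infty\}$ produces exactly the points $x\in P\smallsetminus\{0,\infty\}$. The remaining terms of $\langle q,\eta\rangle$ vanish. $\square$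

**Lemma 2.** (a) If $\theta\in T_P$ vanishes at $v_0,v_\infty$, $\theta\notin\mathfrak s|_P$, and $\eta-\lambda\theta\in\mathfrak s|_P$, then $\lambda\in\Sigma_f$. (b) Conversely, if $\lambda\in\Sigma_f$, such a $\theta$ exists.

**Proof.** (a) By Step 1 the functional $\ell=\langle\cdot,\theta\rangle$ on $\mathcal Q_f$ is nonzero. By Lemma 1, $\ell(f_*q)=\langle q,\eta\rangle=\lambda\langle q,\theta\rangle=\lambda\ell(q)$, since $\eta-\lambda\theta$ annihilates $\mathcal Q_f$. So $\lambda$ is an eigenvalue of the transpose of $f_*|_{\mathcal Q_f}$, hence of $f_*|_{\mathcal Q_f}$.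

(b) The transpose has an eigenvector for $\lambda$, of the form $\langle\cdot,\theta\rangle\ne0$. As $v_0\ne v_\infty$, there is a field in $\mathfrak s$ with the same values as $\theta$ at $v_0$ and $v_\infty$; subtracting it does not change the functional, so we may assume $\theta(v_0)=\theta(v_\infty)=0$. The functional is nonzero, so $\theta\notin\mathfrak s|_P$. By Lemma 1, $\eta-\lambda\theta$ annihilates $\mathcal Q_f$, so it lies in $\mathfrak s|_P$. $\square$

**Step 3: discarding trivial solutions.** *This step gives a usable test for $\theta\notin\mathfrak s|_P$.* Let $V_0=M_*(w\partial_w)\in\mathfrak s$. It spans the line of fields in $\mathfrak s$ that vanish at $v_0=M(0)$ and $v_\infty=M(\infty)$. Pulling $w\partial_w$ back by $w=z^D$ gives $\frac{z^D}{Dz^{D-1}}\partial_z$, so $f^*V_0=\frac zD\partial_z$. This field vanishes at $0$ and $\infty$; thus $\theta=V_0|_P$ has $\eta=\frac zD\partial_z|_P$, also at points of $P\cap\{0,\infty\}$. Let $B=B(f)$ be the coefficient of $z$ in $V_0$. It depends continuously on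 $M$, so it is bounded when $f$ stays in a compact subset of $\mathcal B_D$.

**Lemma 3.** Suppose $\theta$ vanishes at $v_0,v_\infty$, $\eta-\lambda\theta=u|_P$ with $u=(a+bz^2)\partial_z\ne0$, and $|\lambda B|<1/D$. Then $\theta\notin\mathfrak s|_P$.

**Proof.** If $\theta=V|_P$ with $V\in\mathfrak s$, then $V$ vanishes at $v_0,v_\infty$, so $V=\kappa V_0$ and $\eta=\kappa\frac zD\partial_z|_P$. Then $\kappa(\frac zD\partial_z-\lambda V_0)=u$ on $P$, hence in $\mathfrak s$. Comparing coefficients of $z$, $\kappa(\frac1D-\lambda B)=0$. So $\kappa=0$ and $u=0$, a contradiction. $\square$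

Written out, the relation $\eta-\lambda\theta=u|_P$ says
$$\theta(f(x))=Df_x\big(\lambda\theta(x)+u(x)\big)\ \ (x\in P\smallsetminus\{0,\infty\}),\qquad \lambda\theta(c)+u(c)=0\ \ (c\in P\cap\{0,\infty\}).\tag{3}$$
Together with $\theta(v_0)=\theta(v_\infty)=0$, this is a recursion along the two critical orbits.

**Example.** Let $f(z)=z^2+i$ again, and take $u=(a+bz^2)\partial_z$. Since $\infty\in P$ is critical and $v_\infty=\infty$, (3) gives $u(\infty)=0$, that is, $b=0$. Take $a=1$. In the coordinate $z$: $\theta(i)=0$, then $\theta(i-1)=2i$, then $\theta(-i)=2(i-1)(2i\lambda+1)$. Finally $f(-i)=i-1$ requires $2i=-2i(\lambda\theta(-i)+1)$, that is, $\lambda\theta(-i)=-2$, or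
$$2i(i-1)\lambda^2+(i-1)\lambda+1=0 .$$
The roots are $\frac{i-1}2$, the eigenvalue of Section 2, and $\frac12$. The second root is not an eigenvalue. Here $V_0=(z-i)\partial_z$, so $B=1$ and $\lambda B=\frac12=\frac1D$: Lemma 3 does not apply. Indeed for $\lambda=\frac12$ one gets $\theta(i-1)=2i$ and $\theta(-i)=-4$, so $\theta=-2i\,V_0|_P$. This is why Lemma 3 is needed. For small $\lambda$ it is always available.

## 4. Two linear conditions on $a+bz^2$

Let us try to prove a gap. If $\lambda$ is small, (3) says $\theta(f(x))\approx Df_x u(x)$. Whenever two points of $P$ have the same image, this is a linear condition on $(a,b)$, up to an error $O(\lambda)$. Two independent conditions would force $(a,b)\approx 0$. So we count the conditions.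

**Counting coincidences.** We have $P=f(P)\cup\{v_0,v_\infty\}$, and $v_c\in f(P)$ iff $c\in P$. So $|P|=|f(P)|+2-\#(P\cap\{0,\infty\})$, or
$$\big(|P|-|f(P)|\big)+\#(P\cap\{0,\infty\})=2 .\tag{4}$$
The number $|P|-|f(P)|$ is the sum of $\#(\text{fibre}\cap P)-1$ over the fibres of $f$ that meet $P$. So exactly two coincidences occur, and to each we attach a point of $\widehat{\mathbb C}$.

**Definition (coincidence points).** Let $f\in\mathcal B_D$ be PCF and $P=\mathcal P_f$. The points $\pi_1,\pi_2\in\widehat{\mathbb C}$ are the following.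

* Each critical $c\in P\cap\{0,\infty\}$ gives $\pi=c^2\in\{0,\infty\}$.
* Each noncritical fibre meeting $P$ in exactly two points $x\ne x'$ gives $\pi=xx'\in\mathbb C^*$.
* A fibre meeting $P$ in three points $x,x',x''$ gives two values $\pi=xx'$ and $\pi=xx''$ (any labelling).

For $z^2-1$ with $P=\{0,-1,\infty\}$ the coincidence points are $0$ and $\infty$. For $z^2+i$ they are $\infty$, from $\infty\in P$, and $i\cdot(-i)=1$, from $f(i)=f(-i)$.

Let $d$ be the chordal distance, $d(z,w)=\dfrac{2|z-w|}{\sqrt{1+|z|^2}\sqrt{1+|w|^2}}\le2$, extended continuously to $\infty$.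

**Theorem C.** Let $f\in\mathcal B_D$ be PCF, with coincidence points $\pi_1,\pi_2$.

1. Assume $\mathcal Q_f\ne0$. Then $0\in\Sigma_f\iff\pi_1=\pi_2$. For $D=2$ one always has $\pi_1\ne\pi_2$.
2. For every compact $K\subset\mathcal B_D$ there is $c>0$ with $|\lambda|\ge c\,d(\pi_1,\pi_2)$ for all PCF $f\in K$ and $\lambda\in\Sigma_f$.
3. The linear rate in (2) is optimal in every degree: for the maps of Theorem A, $|\lambda_n|\asymp d(\pi_1,\pi_2)\to0$.
4. Consequently, all PCF unicritical polynomials of degree $D$ (strictly preperiodic ones included) satisfy $|\lambda|\ge c(D)>0$ for all $\lambda\in\Sigma_f$.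

**Why the product $xx'$ appears.** *This step computes the linear condition at a coincidence.* Let $x'=\omega x\in\mathbb C^*$ with $\omega^D=1\ne\omega$. The rotation $\varrho(z)=\omega z$ is a spherical isometry with $f\circ\varrho=f$. For $u=(a+bz^2)\partial_z$,
$$D\varrho_x u(x)-u(x')=\big[\omega(a+bx^2)-(a+b\omega^2x^2)\big]\partial_z=(\omega-1)(a-b\,xx')\,\partial_z.\tag{5}$$
In the spherical norm $\|v\,\partial_z\|_z=2|v|/(1+|z|^2)$, this vector at $x'$ has norm $2|\omega-1|\,|a-b\pi|/(1+|\pi|)$ with $\pi=xx'$, because $|x'|^2=|x|^2=|\pi|$.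

**Proof of (2).** Let $L\ge 1$ bound $\|Df\|$ and $B_0$ bound $|B(f)|$ for $f\in K$. Choose $\varepsilon_0>0$ with $\varepsilon_0L\le\frac12$ and $\varepsilon_0B_0\le\frac1{2D}$. If $|\lambda|>\varepsilon_0$, then $|\lambda|\ge\frac{\varepsilon_0}2d(\pi_1,\pi_2)$, since $d\le2$. So let $|\lambda|\le\varepsilon_0$ and $\lambda\in\Sigma_f$; then $|P|\ge4$.

*Normalizing $u$.* Take $\theta$ from Lemma 2(b), with $\eta-\lambda\theta=u|_P$ and $u\in\mathfrak s$. Replacing $\theta$ by $\theta+\kappa V_0|_P$ keeps $\theta(v_0)=\theta(v_\infty)=0$ and $\theta\notin\mathfrak s|_P$, changes $\eta$ by $\kappa\frac zD\partial_z|_P$, and changes $u$ by $\kappa(\frac zD\partial_z-\lambda V_0)$, whose $z$-coefficient is $\kappa(\frac1D-\lambda B)$ with $\frac1D-\lambda B\ne0$. So a suitable $\kappa$ gives $u=(a+bz^2)\partial_z$.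

*The field $u$ is not zero.* If $u=0$, (3) becomes $\theta(f(x))=\lambda Df_x\theta(x)$ for $x\in P\smallsetminus\{0,\infty\}$. Start from $\theta(v_0)=\theta(v_\infty)=0$ and follow the critical orbits: if $x$ is noncritical and $\theta(x)=0$, then $\theta(f(x))=0$; if $x=c$ is critical, then $f(x)=v_c$, where $\theta=0$. So $\theta=0$ on $P$, contradicting $\theta\notin\mathfrak s|_P$. Hence we may scale to $|a|^2+|b|^2=1$. As $\|\partial_z\|\le2$ and $\|z^2\partial_z\|\le2$ everywhere, $\|u\|\le2(|a|+|b|)\le4$.

*Bounding $\theta$.* For $x\in P\smallsetminus\{0,\infty\}$, (3) gives $\|\theta(f(x))\|\le L(|\lambda|\,\|\theta(x)\|+4)\le\frac12\|\theta(x)\|+4L$. By induction along the critical orbits from $\theta(v_c)=0$ (returning to $\theta=0$ after a critical point), $\|\theta\|\le8L$ on $P$.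

*The conditions.* Let $s_D=\min\{|\omega-1|:\omega^D=1\neq\omega\}>0$.

Suppose first that $x,x'=\omega x\in P$ are distinct points of one noncritical fibre. By (3), $Df_x(\lambda\theta(x)+u(x))=\theta(f(x))=Df_{x'}(\lambda\theta(x')+u(x'))$. Since $Df_x=Df_{x'}D\varrho_x$ and $Df_{x'}$ is invertible,
$$D\varrho_xu(x)-u(x')=\lambda\big(\theta(x')-D\varrho_x\theta(x)\big).$$
The right side has norm at most $16L|\lambda|$. By (5), with $\pi=xx'$,
$$\frac{|a-b\pi|}{1+|\pi|}\le\frac{8L}{s_D}|\lambda| .$$
Suppose next that $c\in P\cap\{0,\infty\}$. By (3), $\|u(c)\|=|\lambda|\,\|\theta(c)\|\le8L|\lambda|$. We have $\|u(0)\|=2|a|$. In the coordinate $w=1/z$ we have $u=-(aw^2+b)\partial_w$, so $\|u(\infty)\|=2|b|$. So $2|a|\le8L|\lambda|$ if $c=0$, and $2|b|\le8L|\lambda|$ if $c=\infty$.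

*Distances.* View $a/b$ as a point of $\widehat{\mathbb C}$. As $|a|^2+|b|^2=1$,
$$d(\pi,a/b)=\frac{2|a-b\pi|}{\sqrt{1+|\pi|^2}},$$
which means $2|a|$ at $\pi=0$ and $2|b|$ at $\pi=\infty$. Since $1+|\pi|\le\sqrt2\sqrt{1+|\pi|^2}$ and $s_D\le2$, in all cases $d(\pi_i,a/b)\le C'|\lambda|$ with $C'=24L/s_D$, for $i=1,2$ (for a triple fibre, apply the first case to $(x,x')$ and to $(x,x'')$). By the triangle inequality $d(\pi_1,\pi_2)\le2C'|\lambda|$. So $c=\min\{\varepsilon_0/2,\,1/(2C')\}$ works. $\square$

**Proof of (4).** Every unicritical polynomial of degree $D$ is affinely conjugate to some $f(z)=z^D+c$, and $\Sigma_f$ is a conjugacy invariant. If $|z|\ge|c|$, then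
$$|f(z)|\ge|z|^D-|c|\ge|z|\,(|z|^{D-1}-1).$$
If $|c|>2^{1/(D-1)}$, then for $|z|\ge|c|$ this is at least $|z|(|c|^{D-1}-1)$ with $|c|^{D-1}-1>1$, so the orbit $c,f(c),\dots$ of $0$ escapes to $\infty$ through finite points and $f$ is not PCF. Hence for PCF $f$ we have $|c|\le2^{1/(D-1)}\le2$, and these maps lie in a compact subset of $\mathcal B_D$. If some $x\in P\smallsetminus\{\infty\}$ had $|x|>2$, then $|x|>2^{1/(D-1)}\ge|c|$, and for $|z|\ge|x|$ the displayed estimate gives $|f(z)|\ge|z|(|x|^{D-1}-1)$ with $|x|^{D-1}-1>1$; again the orbit would be infinite, which is impossible. So $P\smallsetminus\{\infty\}\subset\{|z|\le2\}$. Since $\infty\in P$, one coincidence point is $\pi_1=\infty$. The other is $0$ or a product of two points of modulus at most $2$: a fibre containing finite points does not contain $\infty$, and $\infty$ gives only one coincidence. So $|\pi_2|\le4$ and $d(\pi_1,\pi_2)=2/\sqrt{1+|\pi_2|^2}\ge2/\sqrt{17}$. Apply (2). $\square$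

**Proof of (1).** Assume $\mathcal Q_f\ne0$, so $|P|\ge4$. If $0\in\Sigma_f$, then (2) with $K=\{f\}$ gives $d(\pi_1,\pi_2)=0$.

Conversely let $\pi_1=\pi_2=\pi$; we first see which coincidences can agree. Two critical coincidences give $0\ne\infty$. A critical and a noncritical one give a point of $\{0,\infty\}$ and a point of $\mathbb C^*$. A triple fibre gives $xx'\ne xx''$. So there are two pairs $\{x,x'\},\{y,y'\}\subset P$ in different noncritical fibres with $xx'=yy'=\pi$, and $0,\infty\notin P$. Let $u=(\pi+z^2)\partial_z$, and set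
$$\theta(v_0)=\theta(v_\infty)=0,\qquad\theta(f(z))=Df_z\,u(z)\quad(z\in P).$$
The second formula is consistent: the only fibres meeting $P$ more than once are those of the two pairs, and there (5) with $a=\pi$, $b=1$ gives $D\varrho_xu(x)=u(x')$, so $Df_xu(x)=Df_{x'}D\varrho_xu(x)=Df_{x'}u(x')$, and likewise for $y,y'$. It does not conflict with the first, because $v_0,v_\infty\notin f(P)$. As $P=f(P)\cup\{v_0,v_\infty\}$, $\theta$ is defined on $P$, and $\eta=u|_P$. By Lemma 3 with $\lambda=0$, $\theta\notin\mathfrak s|_P$; by Lemma 2(a), $0\in\Sigma_f$.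

If $D=2$, then $x'=-x$, and $xx'=-x^2$ determines the fibre $\{x,-x\}$. So two different fibres give different products. The cases above, which did not use $\mathcal Q_f\ne0$, show that $\pi_1\ne\pi_2$. $\square$

Here the attempt stops. The two conditions say that $a/b$ is within $O(\lambda)$ of both $\pi_1$ and $\pi_2$. For polynomials this is contradictory, since one point is $\infty$ and the other is bounded. In general we get a gap only if $\pi_1$ and $\pi_2$ stay apart over $K$. For $D=2$ they are distinct for each map, but nothing so far keeps them uniformly apart. To use this, we want two pairs $\{x,x'\}$ and $\{y,y'\}$ that collide in the limit: $x=\omega$, $x'=1$, $y\to\omega$, $y'=\omega^{-1}y\to1$. The two conditions are then nearly the same, so a nonzero $u$ can nearly satisfy both, and there is room for a small eigenvalue. Part (2) is only a lower bound, so its existence will need a separate argument.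

## 5. Maps whose two pairs collide

Fix $\omega\ne1$ with $\omega^D=1$. The plan is a one-parameter family in which $\infty$ is preperiodic and produces the pair $\{\omega,1\}$. At a special parameter the orbit of $0$ passes through $\omega$ as well. We then move it off $\omega$ slightly, and require it to come back to $\omega^{-1}y$.

**Step 1: the family.** For $t\in\mathbb C$ with $t^D\ne1$ put
$$f_t(z)=t+\frac{(1-t)(1+\delta)}{z^D+\delta},\qquad(1-\omega)\,\delta=\omega t^D-t^{D+1}+t-1.\tag{6}$$
Adding $1-\omega$, respectively $(1-\omega)t^D$, to the second formula,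
$$(1-\omega)(1+\delta)=(\omega-t)(t^D-1)\ne0,\qquad(1-\omega)(t^D+\delta)=(1-t)(t^D-1)\ne0.$$
So $w\mapsto t+\frac{(1-t)(1+\delta)}{w+\delta}$ is a Möbius map and $f_t\in\mathcal B_D$. We have $f_t(\infty)=t$ and $f_t(1)=f_t(\omega)=t+(1-t)=1$. Dividing the two identities gives $\frac{1+\delta}{t^D+\delta}=\frac{\omega-t}{1-t}$, so $f_t(t)=t+(\omega-t)=\omega$. Thus
$$\infty\mapsto t\mapsto\omega\mapsto1\mapsto1.\tag{7}$$
If $\delta\ne0$, then $f_t(0)=(1+\delta-t)/\delta$; if $\delta=0$, then $f_t(0)=\infty$.

**Step 2: the special parameter.** *We want $f_t(0)=\omega t$, so that $f_t^{\circ2}(0)=f_t(\omega t)=f_t(t)=\omega$.* Let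
$$R(t)=(1-\omega t)(\omega t^D-t^{D+1}+t-1)-(1-\omega)(t-1).$$
For $t^D\ne1$: $R(t)=0$ iff $(1-\omega t)\delta=t-1$. If this holds, then $\delta\ne0$ because $t\ne1$, and rearranging, $1+\delta-t=\omega t\delta$. So
$$f_t(0)=\omega t\iff R(t)=0\qquad(t^D\ne1).\tag{8}$$
The polynomial $R$ has degree $D+2$ and leading coefficient $\omega$. Let $t_*$ be a root. We check three properties.

* $t_*\ne0$, since $R(0)=-1+(1-\omega)=-\omega$.
* $t_*^D\ne1$: if $t^D=1$, then $\omega t^D-t^{D+1}+t-1=\omega-1$, so $R(t)=(\omega-1)\big[(1-\omega t)+(t-1)\big]=-(1-\omega)^2t\ne0$.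
* $t_*^2\ne1$: the previous item excludes $t_*=1$, and also $t_*=-1$ if $D$ is even. If $D$ is odd, $R(-1)=(1+\omega)(-\omega-3)+2(1-\omega)=-(1+6\omega+\omega^2)\ne0$, because $\omega+\omega^{-1}\in[-2,2]$ cannot be $-6$.

So for $f_{t_*}$:
$$0\mapsto\omega t_*\mapsto\omega\mapsto1\mapsto1,\qquad\infty\mapsto t_*\mapsto\omega.$$
The points $t_*,\omega t_*,\omega,1$ are distinct and different from $0,\infty$, since $t_*\ne0$ and neither $t_*$ nor $\omega t_*$ is a $D$-th root of unity. So $f_{t_*}$ is PCF and its fixed point $1$ is not critical. Every cycle of a PCF map is superattracting or repelling (Milnor, *Dynamics in One Complex Variable*, Cor. 14.5). Hence $|f_{t_*}'(1)|>1$.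

**Example.** Let $D=2$, $\omega=-1$. Then $R(t)=-(t^4+2t^3+2t-1)=-(t^2+1)(t^2+2t-1)$. For $t_*=i$ we get $2\delta=-t^2-t^3+t-1=2i$, so $\delta=i$ and $f_{t_*}(z)=i+\frac2{z^2+i}$. Directly: $f(0)=i-2i=-i$, $f(\pm i)=i+\frac2{i-1}=-1$, $f(\pm1)=i+\frac2{1+i}=1$. The derivative at $1$ is $-4/(1+i)^2=2i$.

**Step 3: moving off, and expansion.** Put $y(t)=f_t^{\circ2}(0)$ and $g_m(t)=f_t^{\circ m}(y(t))$ for $t$ near $t_*$. Then $y(t_*)=\omega$ and $g_m(t_*)=1$ for $m\ge1$.

*For $t\ne t_*$ near $t_*$, $y(t)\ne\omega$ and $g_1(t)\ne1$.* Indeed $y(t)=f_t(f_t(0))$ equals $\omega=f_t(t)$ iff $f_t(0)^D=t^D$; near $t_*$, where $f_t(0)\approx\omega t_*\ne0$, this means $f_t(0)=\omega t$, that is, $R(t)=0$ by (8), and the zeros of $R$ are isolated. Likewise $g_1(t)=f_t(y(t))$ equals $1=f_t(1)$ iff $y(t)^D=1$ iff, near $t_*$, $y(t)=\omega$.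

*The family $\{g_m\}_{m\ge1}$ is not normal on any neighborhood of $t_*$.* Write $f_t(z)-1=(z-1)h(t,z)$ with $h$ holomorphic near $(t_*,1)$ and $|h(t_*,1)|=|f_{t_*}'(1)|>1$. So there are $r>0$ and $k>1$ with $|f_t(z)-1|\ge k|z-1|$ for $|z-1|\le r$ and $t$ near $t_*$. If the family were normal near $t_*$, it would be equicontinuous at $t_*$; since all $g_m(t_*)=1$, there would be a neighborhood of $t_*$ on which $|g_m(t)-1|<r$ for all $m\ge1$. Then $|g_m(t)-1|\ge k^{m-1}|g_1(t)-1|$ for all $m$, which forces $g_1\equiv1$ there, a contradiction.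

**Step 4: making the orbit return.** *We want the orbit of $0$ to land on $y'(t)=\omega^{-1}y(t)$, the partner of $y$ in its fibre, and to control the point just before.* Montel's theorem needs three targets. We obtain them by pulling $y'$ back twice. Note $y'(t_*)=1$. Since $f_{t_*}'\ne0$ at $\omega,1,t_*,\omega t_*$, the implicit function theorem gives holomorphic functions near $t_*$:

* $\zeta,\zeta'$ with $f_t(\zeta)=f_t(\zeta')=y'$ and $\zeta(t_*)=\omega$, $\zeta'(t_*)=1$;
* $\tau_1,\tau_2,\tau_3$ with $f_t(\tau_1)=f_t(\tau_2)=\zeta$, $f_t(\tau_3)=\zeta'$ and $\tau_1(t_*)=t_*$, $\tau_2(t_*)=\omega t_*$, $\tau_3(t_*)=\omega$.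

The $\tau_i$ are pairwise distinct near $t_*$. Let $A_t$ be the Möbius map with $A_t(\tau_1,\tau_2,\tau_3)=(0,1,\infty)$; it depends holomorphically on $t$. If on some disc around $t_*$ no $g_m(t)$ equaled any $\tau_i(t)$, the functions $A_t(g_m(t))$ would omit $0,1,\infty$, hence form a normal family by Montel's theorem, and then so would the $g_m$. This contradicts Step 3. Applying this to smaller and smaller discs, we find $t_n\to t_*$, $m_n\ge1$ and $i_n\in\{1,2,3\}$ with
$$g_{m_n}(t_n)=\tau_{i_n}(t_n).$$
As $g_m(t_*)=1\ne\tau_i(t_*)$ for $m\ge1$, we have $t_n\ne t_*$. So, with $y_n=y(t_n)\to\omega$, for $n$ large $y_n\ne\omega$ by Step 3, and $y_n\ne-\omega$.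

**Step 5: the postcritical set of $f_{t_n}$.** Fix $n$ large, write $f=f_{t_n}$, $t=t_n$, $m=m_n$, and $p_j=f^{\circ j}(0)$. Then
$$p_2=y,\quad p_{m+2}=\tau_{i_n},\quad p_{m+3}\in\{\zeta,\zeta'\},\quad p_{m+4}=y'=\omega^{-1}p_2 .$$
Hence $f(p_{m+4})=f(p_2)=p_3$, and $Z=\{p_3,\dots,p_{m+4}\}$ is a cycle, of some period $h$. The points $p_3,\dots,p_{h+2}$ are distinct and form $Z$. Put $N=h+2$. The unique point of $Z$ that maps to $p_3$ is $p_N$; it is also $p_{m+4}$. So $p_N=y'$. As $p_{m+3},p_{m+2}\in Z$ (recall $m\ge1$), they are the first and second predecessors of $p_N$ in $Z$.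

If $h\le2$, then $h$ divides $2$ and $\tau_{i_n}=p_{m+2}=p_{m+4}=y'\approx1$, which is impossible because $\tau_{i_n}$ is close to $t_*$, $\omega t_*$ or $\omega$. So $h\ge3$, $N\ge5$, and
$$p_2=\omega p_N,\qquad p_{N-1}\in\{\zeta,\zeta'\},\qquad p_{N-2}=\tau_{i_n}.\tag{9}$$
Now we check that there are no further coincidences.

* $p_2\notin Z$, since $p_2\ne p_N$, both map to $p_3$, and $f$ is injective on $Z$. Hence $p_1\notin Z$. Also $p_1\ne p_2$, since otherwise $p_2=f(p_1)=f(p_2)=p_3\in Z$. So $p_1,\dots,p_N$ are distinct.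
* $1\notin Z$, since $1$ is fixed and $h\ge3$. So $\{t,\omega,1\}$, whose orbits end at $1$, is disjoint from $\{p_1,\dots,p_N\}$, whose orbits end in $Z$. The points $t,\omega,1$ are distinct, as $t^D\ne1$.
* $0,\infty\notin P$: if $0=p_j$, then $p_1=p_{j+1}\in\{p_2,\dots,p_N\}$ (with $p_{N+1}=p_3$), impossible. If $\infty=p_j$, then $t=p_{j+1}\in\{p_1,\dots,p_N\}$, impossible. And $t,\omega,1\ne0,\infty$.

So $f$ is PCF, with
$$P=\mathcal P_f=\{t,\omega,1\}\sqcup\{p_1,\dots,p_N\}\subset\mathbb C\smallsetminus\{0\},\qquad v_\infty=t,\quad v_0=p_1 .$$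

## 6. A $2\times2$ determinant with a small root

We now prove Theorem A with $f_n=f_{t_n}$ ($n$ large) and $f_\infty=f_{t_*}$. All points of $P$ are finite, so we identify vectors with their coefficients in the coordinate $z$. The relation (3) has two unknown coefficients $a,b$ and two closing conditions; an eigenvalue is a value of $\lambda$ for which they have a nonzero solution.

For $u(z)=a+bz^2$ and $\lambda\in\mathbb C$, define $\sigma$ on $P$ (it will be $\lambda\theta+u$) by
$$\sigma(t)=u(t),\quad\sigma(\omega)=u(\omega)+\lambda f'(t)\sigma(t),\quad\sigma(1)=u(1)+\lambda f'(\omega)\sigma(\omega),$$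
$$\sigma(p_1)=u(p_1),\qquad\sigma(p_{j+1})=u(p_{j+1})+\lambda f'(p_j)\sigma(p_j)\quad(1\le j<N),$$
and put
$$E_1=\sigma(\omega)-\omega\sigma(1),\qquad E_2=\sigma(p_2)-\omega\sigma(p_N).$$
These are linear in $(a,b)$ and polynomial in $\lambda$. Let $\Delta_n(\lambda)$ be the determinant of $(a,b)\mapsto(E_1,E_2)$.

**Claim 1 (roots are eigenvalues).** There is $\rho>0$ independent of $n$ such that, for $n$ large, $0<|\lambda|<\rho$ and $\Delta_n(\lambda)=0$ imply $\lambda\in\Sigma_{f_{t_n}}$.

**Proof.** Take $(a,b)\ne0$ with $E_1=E_2=0$, and put $\theta=(\sigma-u)/\lambda$ on $P$. Then $\theta(t)=\theta(p_1)=0$. We show that $\theta(f(x))=f'(x)\sigma(x)$ for all $x\in P$. For $x\ne1,p_N$ this is the recursion. For $x=1$, by (2) and $E_1=0$,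
$$\theta(1)=f'(\omega)\sigma(\omega)=\omega^{-1}f'(1)\cdot\omega\sigma(1)=f'(1)\sigma(1).$$
For $x=p_N$, with $p_2=\omega p_N$ and $E_2=0$,
$$\theta(p_3)=f'(p_2)\sigma(p_2)=\omega^{-1}f'(p_N)\cdot\omega\sigma(p_N)=f'(p_N)\sigma(p_N).$$
So in Lemma 1 we have $\eta=\sigma$, and $\eta-\lambda\theta=u|_P$ with $u\ne0$. The $f_{t_n}$ lie in a compact subset of $\mathcal B_D$, so $|B|$ is bounded and there is $\rho$ with $|\lambda B|<1/D$ for $|\lambda|<\rho$. Lemma 3 gives $\theta\notin\mathfrak s|_P$, and Lemma 2(a) gives $\lambda\in\Sigma_f$. $\square$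

The number of points $N$ and the degree of $\Delta_n$ in $\lambda$ depend on $n$, and points of the orbit may come close to $\infty$. We need bounds that ignore this; the spherical norm provides them.

**Claim 2 (uniform bound).** There are $r_0,C>0$ independent of $n$ with $|\Delta_n(\lambda)|\le C$ for $|\lambda|\le r_0$ and $n$ large.

**Proof.** Let $L$ bound the spherical norm $\|Df_t\|$ for $t$ near $t_*$, and put $r_0=1/(2L)$. Since $\|\partial_z\|,\|z^2\partial_z\|\le2$, the recursion gives, for $|\lambda|\le r_0$,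
$$\|\sigma(p_{j+1})\|\le2(|a|+|b|)+\tfrac12\|\sigma(p_j)\|,$$
so $\|\sigma(p_j)\|\le4(|a|+|b|)$ for all $j$ by induction. The same bound holds on $\{t,\omega,1\}$. The points $\omega,1,p_2,p_N$ that enter $E_1,E_2$ have modulus at most $2$ for $n$ large, so there $|\sigma|=\frac{1+|z|^2}2\|\sigma\|\le10(|a|+|b|)$. Hence $|E_i|\le20(|a|+|b|)$, and the determinant is at most $C=800$. $\square$

**Claim 3 (nearly proportional at $\lambda=0$).** $\Delta_n(0)=(1-\omega)^2\omega^{-1}(\omega^2-y_n^2)$. It is nonzero for large $n$ and tends to $0$.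

**Proof.** At $\lambda=0$ we have $\sigma=u$, so
$$E_1=u(\omega)-\omega u(1)=(1-\omega)(a-\omega b),\qquad E_2=u(y_n)-\omega u(\omega^{-1}y_n)=(1-\omega)(a-\omega^{-1}y_n^2b).$$
The determinant is $(1-\omega)^2(\omega-\omega^{-1}y_n^2)$. Finally $y_n\ne\pm\omega$ and $y_n\to\omega$. $\square$

**Claim 4 (first order).** $\Delta_n'(0)\to(1-\omega)^2\kappa(1-t_*^2)\ne0$, where $\kappa=f_{t_*}'(t_*)\ne0$.

**Proof.** Put $\mu=f'(1)=\omega f'(\omega)$, by (2). Inserting $\sigma(1)$ gives
$$E_1=\sigma(\omega)-\omega u(1)-\lambda\mu\,\sigma(\omega)=(1-\lambda\mu)\big(u(\omega)+\lambda f'(t)u(t)\big)-\omega u(1).$$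
Also $\sigma(p_2)=u(p_2)+\lambda f'(p_1)u(p_1)$ and $\sigma(p_N)=u(p_N)+\lambda f'(p_{N-1})u(p_{N-1})+O(\lambda^2)$. So the $\lambda$-coefficients are
$$E_1^{(1)}=f'(t)u(t)-\mu u(\omega),\qquad E_2^{(1)}=f'(p_1)u(p_1)-\omega f'(p_{N-1})u(p_{N-1}).$$
As linear forms in $(a,b)$ they have bounded coefficients, because $t\to t_*$, $p_1\to\omega t_*$, and $p_{N-1}$ is close to $\omega$ or $1$ by (9). Both rows at $\lambda=0$ converge to $R_0=(1-\omega)(1,-\omega)$ by Claim 3. Differentiating the determinant,
$$\Delta_n'(0)=\det(E_1^{(1)},R_0)+\det(R_0,E_2^{(1)})+o(1)=\det\big(R_0,\,E_2^{(1)}-E_1^{(1)}\big)+o(1).$$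
For a linear form $S(a,b)=s_1a+s_2b$ we have $\det(R_0,S)=(1-\omega)(s_2+\omega s_1)=(1-\omega)\,S(\omega,1)$. So we evaluate at $(a,b)=(\omega,1)$, that is, $u(z)=\omega+z^2$. Then $u(1)=1+\omega$ and $u(\omega)=\omega(1+\omega)=\omega u(1)$. If $p_{N-1}$ is close to $\omega$, then $\omega f'(p_{N-1})u(p_{N-1})=\omega f'(\omega)u(\omega)+o(1)=\mu\,\omega(1+\omega)+o(1)$. If it is close to $1$, then it equals $\omega f'(1)u(1)+o(1)=\mu\,\omega(1+\omega)+o(1)$. In both cases this cancels the term $\mu u(\omega)=\mu\,\omega(1+\omega)$ of $E_1^{(1)}$ in the difference. By (2), $f_{t_*}'(\omega t_*)=\omega^{-1}\kappa$. Therefore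
$$(E_2^{(1)}-E_1^{(1)})(\omega,1)\to\omega^{-1}\kappa(\omega+\omega^2t_*^2)-\kappa(\omega+t_*^2)=\kappa\,(1-\omega)(1-t_*^2).$$
Multiply by $1-\omega$. Here $\kappa\ne0$ since $t_*\ne0,\infty$ is not critical, and $t_*^2\ne1$ by Step 2 of Section 5. $\square$

The cancellation shows why the predecessor $p_{N-1}$ had to be controlled in Section 5.

**Conclusion of the proof of Theorem A.** *We solve $\Delta_n(\lambda)=0$ near $0$.* By Claim 2 and Cauchy's estimates there is $C''$ with
$$|\Delta_n(\lambda)-\Delta_n(0)-\Delta_n'(0)\lambda|\le C''|\lambda|^2\qquad(|\lambda|\le r_0/2).\tag{10}$$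
Put $\rho_n=2|\Delta_n(0)/\Delta_n'(0)|$, which tends to $0$ by Claims 3 and 4. On $|\lambda|=\rho_n$,
$$|\Delta_n(0)+\Delta_n'(0)\lambda|\ge|\Delta_n'(0)|\rho_n-|\Delta_n(0)|=|\Delta_n(0)|>C''\rho_n^2$$
for $n$ large, since $\rho_n^2=O(|\Delta_n(0)|^2)$. The linear function has its zero at modulus $\rho_n/2$, so by Rouché's theorem $\Delta_n$ has a zero $\lambda_n$ with $|\lambda_n|<\rho_n$. It is nonzero because $\Delta_n(0)\ne0$. By Claim 1, $\lambda_n\in\Sigma_{f_{t_n}}\smallsetminus\{0\}$ for $n$ large. We have $\lambda_n\to0$ and $f_{t_n}\to f_{t_*}$ in ${\rm Rat}_D$. The set $K$ of classes is the image of a convergent sequence with its limit, so it is compact. This proves Theorem A. $\square$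

Putting $\lambda=\lambda_n$ in (10) and using Claims 3 and 4,
$$\lambda_n=-\frac{\Delta_n(0)}{\Delta_n'(0)}+O(\Delta_n(0)^2)\ \sim\ \frac{y_n^2-\omega^2}{\omega\,\kappa\,(1-t_*^2)}.\tag{11}$$

**Example.** For $D=2$, $\omega=-1$, $t_*=i$: $\kappa=f_{t_*}'(i)=-4i/(i-1)^2=2$ and $1-t_*^2=2$. So $\lambda_n\sim-(y_n^2-1)/4\sim(y_n+1)/2$, as $y_n\to-1$.

**Remark.** The limit map does not have the eigenvalue $0$. Its postcritical set $\{t_*,\omega t_*,\omega,1\}$ has four points, so $\mathcal Q_{f_{t_*}}\ne0$; its pairs are $\{t_*,\omega t_*\}$ and $\{\omega,1\}$, so its coincidence points are $\omega t_*^2$ and $\omega$. They differ because $t_*^2\ne1$, so $0\notin\Sigma_{f_{t_*}}$ by Theorem C(1).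

## 7. The linear rate, and quadratic rational maps

**Proof of Theorem C(3).** For $f_{t_n}$ we have $0,\infty\notin P$. The pairs $\{\omega,1\}$ and $\{y_n,\omega^{-1}y_n\}$ lie in different fibres, since their images are $1$ and $p_3\in Z\not\ni1$. By (4) there are no other coincidences. So $\pi_1=\omega$ and $\pi_2=\omega^{-1}y_n^2\to\omega$. Both points stay in a bounded set, so $d(\pi_1,\pi_2)\asymp|\omega-\omega^{-1}y_n^2|=|y_n^2-\omega^2|$. By (11), $|\lambda_n|\asymp|y_n^2-\omega^2|\asymp d(\pi_1,\pi_2)\to0$. $\square$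

**All quadratic rational maps.** A map $f\in{\rm Rat}_2$ has two critical points counted with multiplicity, and they are distinct, since a double critical point would have local degree $3$. Move them to $0,\infty$ by conjugation and postcompose with a Möbius map sending $v_0,v_\infty$ to $0,\infty$: the result has a double zero at $0$ and a double pole at $\infty$, so it is a constant times $z^2$. Thus every quadratic rational map is conjugate into $\mathcal B_2$.

For compact $K\subset\mathcal M_2$ the representatives can be chosen in a compact subset of $\mathcal B_2$. Lift $K$ to a compact $\widetilde K\subset{\rm Rat}_2$ as in the proof of Theorem B. The two critical points vary continuously as an unordered pair and are distinct, so on $\widetilde K$ their distance is bounded below. Rotate the sphere to put one of them at $0$; the other is then a point $e\in\widehat{\mathbb C}$ with $1/e$ bounded, and $z\mapsto z/(1-z/e)$ fixes $0$ and sends $e$ to $\infty$. So the conjugating Möbius maps lie in a compact set, the conjugated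 maps lie in a compact subset of ${\rm Rat}_2$, and $\mathcal B_2$ is closed in ${\rm Rat}_2$.

Consequently Theorem C applies to $D=2$ over any compact subset of $\mathcal M_2$: eigenvalues in $\Sigma_f$ can approach $0$ only if the two coincidence points $\pi_1\ne\pi_2$ approach each other, and then no faster than linearly in $d(\pi_1,\pi_2)$. By Theorem A this does occur.
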